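# Clocked systems and the existence of de Bruijn tori

## 1. Sequences read against a clock

Throughout, $E$ is the shift $(Es)_t=s_{t+1}$ on bi-infinite sequences $s=(s_t)_{t\in\mathbb Z}$ over a finite alphabet. Fix a "clock" $w\ge 1$ and write $\sigma=E^w$. A reader of $s$ who also sees the clock knows the time $t$ modulo $w$.

**Definition 1.1.** A *$(w,m)$-system* over a finite alphabet $A$ is a set $\mathcal S$ of bi-infinite sequences over $A$, invariant under $\sigma=E^w$, such that for every $t\in\mathbb Z$ the map
$$\mathcal S\to A^m,\qquad s\mapsto(s_t,\dots,s_{t+m-1})$$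
is a bijection. It has *order $k$* if every $\sigma$-orbit in $\mathcal S$ has exactly $k$ elements.

So $|\mathcal S|=|A|^m$. Since $\sigma$ is injective and $\mathcal S$ is finite, $\sigma$ permutes $\mathcal S$. A member of $\mathcal S$ is determined by any one of its windows of length $m$, provided we know at which time the window was taken. We allow one-letter alphabets; then $\mathcal S$ consists of one constant sequence.

**Example 1.2.** (a) All $2$-periodic binary sequences form a $(2,2)$-system of order $1$.

(b) Take $w=m=2$ and the sequence of period $8$ with blocks $00\,|\,10\,|\,01\,|\,11$. At even times its windows of length $2$ are $00,10,01,11$. At odd times they are $01,00,11,10$. Hence this sequence and its shifts under $E^2$ form a $(2,2)$-system of order $4$. As an unclocked cycle of length $8$ it contains every $2$-word twice; the clock separates the two occurrences.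

(c) The cycle $0011$ and its shifts form a $(1,2)$-system of order $4$.

Example (c) is a case of the following notion. A *perfect factor* $PF(v;m)_d$ is a set of $d^m/v$ cyclic sequences of length $v$ over $d$ letters in which every $m$-word occurs exactly once. **A $PF(v;m)_d$ is the same thing as a $(1,m)$-system of order $v$ over $d$ letters.** Indeed, no cycle of a perfect factor can have a period shorter than $v$, because a word would then occur twice; so the shifts of the cycles, extended periodically, form orbits of size $v$, and each word starts exactly one of these sequences at any given time. Conversely, the orbits of such a system are the required cycles.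

What makes clocks useful is that one system can serve as the clock of another.

**Lemma 1.3 (skew product).** Let $\mathcal S$ be a $(w,m)$-system over $A$. For each $\sigma$-orbit $O$ of $\mathcal S$, of size $k_O$, let $\mathcal T_O$ be a $(wk_O,m)$-system over $B$ of order $\kappa_O$. Then there is a $(w,m)$-system over $A\times B$ whose orbits have the sizes $k_O\kappa_O$.

*Proof.* Choose $s_O\in O$ for each orbit and put
$$\mathcal S'=\{(\sigma^i s_O,\sigma^i\tau):\ O\text{ an orbit},\ i\in\mathbb Z,\ \tau\in\mathcal T_O\}.$$
This set is $\sigma$-invariant.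

*Windows.* Let a window $(\alpha,\beta)\in A^m\times B^m$ at time $t$ be given. The word $\alpha$ determines one element of $\mathcal S$, hence $O$ and the residue $i\in[0,k_O)$ with first component $\sigma^is_O$. The elements of $\mathcal S'$ with this first component are the $(\sigma^{i'}s_O,\sigma^{i'}\tau)$ with $i'\equiv i\pmod{k_O}$. As $\sigma^{k_O}=E^{wk_O}$ maps $\mathcal T_O$ onto itself, these are exactly the $(\sigma^is_O,\sigma^i\tau)$ with $\tau\in\mathcal T_O$. The window of $\sigma^i\tau$ at $t$ is the window of $\tau$ at $t+wi$, and $\tau\mapsto$ this window is a bijection $\mathcal T_O\to B^m$. So exactly one $\tau$ fits $\beta$.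

*Orbits.* Every orbit contains some $(s_O,\tau)$. It is fixed by $\sigma^j$ if and only if $k_O\mid j$ and $(\sigma^{k_O})^{j/k_O}\tau=\tau$, that is, if and only if $k_O\kappa_O\mid j$. $\square$

**Example 1.4.** The ternary cycles $001,112,220$ contain each of the nine $2$-words once: a $(1,2)$-system of order $3$. The binary cycles $000110$ and $011101$ give a $(3,2)$-system of order $2$. To check it, read the windows at $t$ and $t+3$ in both cycles: for $t=0$ they are $00,11$ and $01,10$; for $t=1$ they are $00,10$ and $11,01$; for $t=2$ they are $01,00$ and $11,10$. The skew product is a $PF(6;2)_6$: six cycles of length $6$ over six letters. One of them is $001001$ over $000110$.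

## 2. What the systems are for: de Bruijn tori

Let $d\ge2$ and $r,v,n,m\ge1$.

**Definition 2.1.** An $r\times v$ $d$-ary *de Bruijn torus* with $n\times m$ windows is an array on $\mathbb Z_r\times\mathbb Z_v$ over $d$ letters (so the last row is adjacent to the first row, and the last column to the first column) such that each of the $d^{nm}$ arrays of size $n\times m$ occurs exactly once among its $rv$ cyclic windows of that size.

For which parameters do such tori exist? Horan and Stevens, "Locating Patterns in the De Bruijn Torus", arXiv:1505.04065 (2015), state the conjecture that three evident necessary conditions suffice. It is true.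

**Theorem 2.2.** Let $d\ge 2$ and $r,v,n,m\ge1$. An $r\times v$ $d$-ary de Bruijn torus with $n\times m$ windows exists if and only if

1. $rv=d^{nm}$,
2. $r>n$ or $r=n=1$,
3. $v>m$ or $v=m=1$.

The case $n=1$, with the rows as cycles, rests on a statement about perfect factors.

**Theorem 2.3.** If $v\mid d^m$ and $v>m$, then there is a perfect factor $PF(v;m)_d$.

The proof uses one published theorem, and only for prime alphabets. It will not be reproved.

**Theorem 2.4 (Paterson).** Let $p$ be prime and let $r,v,n,m$ satisfy $rv=p^{nm}$, ($r>n$ or $r=n=1$) and ($v>m$ or $v=m=1$). Then an $r\times v$ $p$-ary de Bruijn torus with $n\times m$ windows exists. In particular (case $n=1$, rows as cycles), $PF(v;m)_p$ exists if $v\mid p^m$ and $v>m$.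

The references are K. G. Paterson, *Perfect maps*, IEEE Trans. Inform. Theory 40 (1994) 743–753, for $p=2$; *New classes of perfect maps I*, J. Combin. Theory A 73 (1996) 302–334, for prime powers; and, for $n=1$, *Perfect factors in the de Bruijn graph*, Des. Codes Cryptogr. 5 (1995) 115–138. We shall use Theorem 2.4 in two places: one case of Theorem 2.3 (in Section 6), and one case of the final assembly (Case 1 in Section 11).

Two textbook facts are also used. *Euler's theorem:* a finite, strongly connected directed multigraph in which every vertex has equal in- and outdegree has a closed walk using each edge exactly once. *De Bruijn cycles:* for every alphabet of size $a\ge2$ and every $k\ge1$ there is a cyclic sequence of length $a^k$ in which every $k$-word occurs exactly once.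

**Necessity of the conditions.** Condition 1 is counting. Let $n\ge2$. If $r<n$, then rows $1$ and $r+1$ of every window coincide, so some windows do not occur. If $r=n$, consider the all-zero window, at $(i,j)$ say. It covers the columns $j,\dots,j+m-1$ completely, so it occurs at $(i+1,j)\ne(i,j)$ as well. Hence $r>n$. For $n=1$ condition 2 holds automatically. Condition 3 is symmetric. $\square$

**Small cases.** For $n=m=1$ any $r\times v$ array with $rv=d$ containing each symbol once will do. For $d=n=m=2$ we need $rv=16$ and $r,v\ge3$, so $r=v=4$, and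
$$\begin{pmatrix}0&0&0&1\\0&0&1&0\\1&0&1&1\\0&1&1&1\end{pmatrix}$$
is a torus. Writing windows as top/bottom and going along the four rows of positions, we read
$$\begin{array}{llll}
00/00&00/01&01/10&10/00\\
00/10&01/01&10/11&00/11\\
10/01&01/11&11/11&11/10\\
01/00&11/00&11/01&10/10
\end{array}$$
and each top $00,01,10,11$ appears with each of the four bottoms.

**One prime at a time, and where it stops.** Suppose $X$ is an $r_1\times v_1$ torus over $d_1$ letters and $Y$ an $r_2\times v_2$ torus over $d_2$ letters, both with $n\times m$ windows, and suppose $\gcd(r_1,r_2)=\gcd(v_1,v_2)=1$. Then the array of pairs $(X(i,j),Y(i,j))$ on $\mathbb Z_{r_1r_2}\times\mathbb Z_{v_1v_2}$ is a torus over $d_1d_2$ letters: a window of pairs determines $(i,j)$ modulo $(r_1,v_1)$ and modulo $(r_2,v_2)$, hence $(i,j)$, and there are $(d_1d_2)^{nm}$ positions. For $d=6$, $n=m=2$ this settles the size $36\times36$: combine the binary $4\times4$ torus with the ternary $9\times9$ torus of Theorem 2.4.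

Now try $16\times81$, again with $d=6$, $n=m=2$. All three conditions hold, since $16\cdot81=6^4$. But the $2$-parts are $16\times1$ and the $3$-parts are $1\times81$, and neither the binary nor the ternary torus exists, because $1\le 2$ in both cases. The same obstruction occurs in one dimension: $PF(6;3)_6$ should exist, but there is neither a $PF(2;3)_2$ nor a $PF(3;3)_3$. The argument stops as soon as a prime part of $r$ or $v$ is too short for the window.

Clocks let us go on. In an array of pairs, once the $X$-part of a window reveals the position modulo something, the $Y$-part need only separate positions *within* one residue class. That demand is weaker than being a torus, and it can be met when no $Y$-torus of the required size exists. The rest of the lecture builds systems and arrays of this weaker kind and combines them so that the information flows in a consistent order.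

**Notation.** $[\cdot]$ is $1$ if the enclosed statement is true and $0$ otherwise; $\varphi$ is Euler's function; for a prime $p$, $x_p$ is the largest power of $p$ dividing $x$.

## 3. Windows that reveal the digits of a counter

The block number $T=\lfloor t/w\rfloor$ should be readable from any window of length $m\le w$. We shall feed its digits into $m$ "channels" and mix the channels with weights chosen so that every window, wherever it begins, can be unmixed. The weights come from the following matrices.

**Lemma 3.1.** For $1\le f\le w$ there is an integer $f\times w$ matrix in which any $f$ cyclically consecutive columns have determinant $\pm1$.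

*Proof.* Induction on $w$.

*Case $w=f$.* Take $I_f$.

*Case $w\ge2f$.* Take such a matrix for $(f,w-f)$ with columns $c_0,\dots,c_{w-f-1}$, and use the columns $c_0,\dots,c_{w-f-1},c_0,\dots,c_{f-1}$. Consider $f$ cyclically consecutive columns. If they do not pass from the last column to the first, they are cyclically consecutive columns of the old matrix. If they do, they are $c_x,\dots,c_{f-1},c_0,\dots,c_{x-1}$ for some $x$, a rearrangement of $c_0,\dots,c_{f-1}$.

*Case $f<w<2f$.* Put $g=w-f<f$. Then $w>2g$, so a $g\times w$ matrix exists by the previous case, which uses only $(g,w-g)$. Its first $g$ columns form a unimodular matrix; unimodular row operations change it to $G=[\,I_g\mid A\,]$ and change the relevant determinants only by a sign. Put $H=[\,-A^T\mid I_f\,]$. Let $J=J_1\cup(g+J_2)$ with $J_1\subset\{1,\dots,g\}$, $J_2\subset\{1,\dots,f\}$, $|J_1|+|J_2|=g$. Expanding along the unit columns gives $\det G_J=\pm\det A[J_1^c,J_2]$ (rows $J_1^c$, columns $J_2$). The complementary columns of $H$ are the columns $J_1^c$ of $-A^T$ and the unit columns $J_2^c$,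 so $\det H_{J^c}=\pm\det A^T[J_2,J_1^c]$. Thus $\det H_{J^c}=\pm\det G_J$. The complement of $f$ cyclically consecutive columns is a set of $g$ cyclically consecutive columns, so $H$ has the required property. $\square$

Reduce such a matrix modulo a prime $p$. Its row space over $\mathbb F_p$ is called a *consecutive code* of dimension $f$ and length $w$: any $f$ cyclically consecutive coordinates give a bijection onto $\mathbb F_p^f$. For $f=0$ we mean the code $\{0\}$.

**Definition 3.2.** Let $\Lambda$ be a commutative ring and $w\ge m\ge1$. A *$\tau$-family* of length $w$ and dimension $m$ consists of $w$-periodic functions $\tau^0,\dots,\tau^{m-1}:\mathbb Z\to\Lambda$ with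

- (T1) $\tau^k_k=1$, and $\tau^k_i=0$ for $k-m+1\le i\le k-1$;
- (T2) for every $t$ the matrix $(\tau^k_{t-\lambda})_{0\le k,\lambda<m}$ is invertible over $\Lambda$.

**A $\tau$-family exists over $\mathbb Z$ for all $w\ge m$.** Let $\mathcal L$ be the lattice spanned by the rows, extended $w$-periodically, of the $m\times w$ matrix of Lemma 3.1. Any $m$ consecutive coordinates give an isomorphism $\mathcal L\cong\mathbb Z^m$. Let $\tau^k\in\mathcal L$ be the vector with values $0,\dots,0,1$ at positions $k-m+1,\dots,k$. This is (T1). For $0\le i<k\le m-1$ we have $i\ge0\ge k-m+1$, so $\tau^k_i=0$. Thus on positions $0,\dots,m-1$ the $\tau^k$ form a triangular matrix with diagonal $1$, hence a basis of $\mathcal L$, and (T2) follows. An integral family can be used with values in any abelian group.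

For $w=3$, $m=2$, Lemma 3.1 gives the rows $(-1,1,0)$ and $(-1,0,1)$, so $\mathcal L$ consists of the vectors with $x_0+x_1+x_2=0$, and $\tau^0=(1,-1,0)$, $\tau^1=(0,1,-1)$.

If all channels changed their value at the start of a block, a window across a block boundary would mix old and new values. The remedy is that channel $k$ changes its value at time $k$ of the block, just after a stretch of $m-1$ times at which its weight vanishes.

**Lemma 3.3.** Let $\tau^0,\dots,\tau^{m-1}$ be a $\tau$-family of length $w\ge m$ over $\Lambda$.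

(a) If $0\le\lambda<m$ and $\tau^k_{t-\lambda}\ne0$, then $\lfloor(t-\lambda-k)/w\rfloor=\lfloor(t-k)/w\rfloor$.

(b) Let $B$ be a $\Lambda$-module, let $b_0,\dots,b_{m-1}:\mathbb Z\to B$, and put
$$s_t=\sum_{k=0}^{m-1}\tau^k_t\,b_k\big(\lfloor (t-k)/w\rfloor\big).\tag{1}$$
Then for all $t$ and $0\le\lambda<m$
$$s_{t-\lambda}=\sum_{k=0}^{m-1}\tau^k_{t-\lambda}\,b_k\big(\lfloor (t-k)/w\rfloor\big),\tag{2}$$
and for every $t$ the window $(s_{t-m+1},\dots,s_t)$ and the vector $\big(b_k(\lfloor(t-k)/w\rfloor)\big)_{0\le k<m}$ determine each other through a bijection of $B^m$ that depends only on $t$ modulo $w$.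

*Proof.* (a) If the two floors differ, there is an integer $U$ with $t-\lambda<wU+k\le t$. Put $i=t-\lambda-wU$. Then $i\le k-1$, and $i\ge (t-wU)-(m-1)\ge k-m+1$. By (T1) and periodicity $\tau^k_{t-\lambda}=\tau^k_i=0$.

(b) Write (1) for $t-\lambda$ and use (a) in each term. The last assertion is (T2). $\square$

If $t=wT+j$ with $0\le j<w$, then, because $0\le k<m\le w$,
$$\lfloor (t-k)/w\rfloor=T-[k>j].\tag{3}$$
So the window ending at $t$ reveals $b_k(T)$ for $k\le j$ and $b_k(T-1)$ for $k>j$. In the example with $w=3$, $m=2$, the window ending at $3T$ is $(-b_1(T-1),\,b_0(T))$. If the $b_k$ are digits, this suffices: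

**Lemma 3.4 (digits).** Let $\mathrm{dig}_e(S)$ be the mixed-radix digits ($e=0$ least significant) of $S$ modulo the product $\Pi$ of the radices. For any $e_0$, the numbers $\mathrm{dig}_e(S)$ for $e<e_0$ and $\mathrm{dig}_e(S-1)$ for $e\ge e_0$ determine $S$ modulo $\Pi$.

*Proof.* The digits of $S$ below $e_0$ give $S$, hence $S-1$, modulo the product of the lowest $e_0$ radices, hence the digits of $S-1$ below $e_0$. So all digits of $S-1$ are known. $\square$

## 4. Systems whose clock is at least as long as the window

**Lemma 4.1.** Let $p$ be prime, $w\ge m$, $0\le z\le m$. There is a $(w,m)$-system over $\mathbb Z_p$ of order $p^z$. If $z\ge1$, all its members satisfy $(\sigma-1)^{p^{z-1}+1}s=0$.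

*Proof.* **Step 1.** *To build the sequences*, use (1) with $B=\mathbb Z_p$. For $T_0\in\mathbb Z_{p^z}$ and $c_z,\dots,c_{m-1}\in\mathbb Z_p$ put $b_k(T)=\mathrm{dig}_k(T+T_0)$ (base $p$, modulo $p^z$) for $k<z$, and $b_k(T)=c_k$ for $k\ge z$. Let $\mathcal S$ be the set of all resulting $s$.

**Step 2.** *To check the windows*, let $t=wT+j$ with $0\le j<w$. By Lemma 3.3 and (3), the window ending at $t$ determines $\mathrm{dig}_k(T+T_0)$ for $k<z$, $k\le j$, then $\mathrm{dig}_k(T-1+T_0)$ for $k<z$, $k>j$, and all $c_k$. By Lemma 3.4 it determines $T_0$. There are $p^z\cdot p^{m-z}=p^m$ parameter choices, so every window map is a bijection $\mathcal S\to\mathbb Z_p^m$.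

**Step 3.** *To find the orbits:* $\sigma$ replaces $b_k(T)$ by $b_k(T+1)$, that is, $T_0$ by $T_0+1$. So $\mathcal S$ is invariant and has order $p^z$.

**Step 4.** *To see the annihilator*, let $z\ge1$. In $\mathbb Z_p$ we have $\mathrm{dig}_k(S+p^k)-\mathrm{dig}_k(S)=1$. In characteristic $p$, $(\sigma-1)^{p^k}=\sigma^{p^k}-1$, so this operator maps $b_k$ $(k<z)$ to the constant $1$, and $(\sigma-1)^{p^k+1}$ kills $b_k$. As $p^k\le p^{z-1}$, the operator $(\sigma-1)^{p^{z-1}+1}$ kills all $b_k$, the constant ones included, hence $s$. $\square$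

Example 1.2(b) is the case $p=w=m=z=2$. The binary system in Example 1.4 is the case $p=2$, $w=3$, $m=2$, $z=1$.

**Lemma 4.2.** If $w\ge m$ and $k\mid D^m$, there is a $(w,m)$-system of order $k$ over a $D$-letter alphabet.

*Proof.* For $D=1$ take the single constant sequence. Otherwise write $D=\prod p_i$ (primes with multiplicity) and $k=\prod p_i^{z_i}$ with $0\le z_i\le m$; this is possible because $k\mid D^m$. Start with the system of Lemma 4.1 for $p_1,z_1$, and apply Lemma 1.3 successively with the systems of Lemma 4.1 for $p_2,z_2$; $p_3,z_3$; and so on. All clocks that occur are multiples of $w$, hence at least $m$. $\square$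

## 5. Systems whose clock is shorter than the window

When $w<m$ a window spans several blocks. Sequences over $\mathbb F_p$ form a module over $\mathbb F_p[\sigma]$, and we obtain long windows by pulling systems with short windows back through a polynomial in $\sigma$. In the next lemma we allow $f=0$: a $(w,0)$-system is a single $w$-periodic sequence.

**Lemma 5.1.** Let $\mathcal S'$ be a $(w,f)$-system over $\mathbb F_p$ with $f\ge0$. Let $h=\sum_{i=0}^Mh_iX^i\in\mathbb F_p[X]$ be monic of degree $M$ with $h(0)\neq0$, where $wM+f\ge1$. Then $\mathcal S=\{s:\ h(\sigma)s\in\mathcal S'\}$ is a $(w,wM+f)$-system.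

*Proof.* $\mathcal S$ is $\sigma$-invariant because $h(\sigma)\sigma s=\sigma h(\sigma)s$. Put $s'=h(\sigma)s$, so $s'_x=\sum_ih_is_{x+wi}$. The entries $s'_t,\dots,s'_{t+f-1}$ involve only $s_t,\dots,s_{t+wM+f-1}$. Thus a window of length $wM+f$ at $t$ determines $s'_t,\dots,s'_{t+f-1}$, hence $s'\in\mathcal S'$. Then $s'$ and $s_t,\dots,s_{t+wM-1}$ determine $s$ in both directions, because $h_M=1$ and $h_0\ne0$. Conversely, given any word as window at $t$, compute $s'_t,\dots,s'_{t+f-1}$ from it, take the unique $s'\in\mathcal S'$ with these entries, and extend the first $wM$ letters of the word by the recursion $h(\sigma)s=s'$. The next $f$ letters produced are those of the given word, because they satisfy the same equations. $\square$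

### Orbit sizes divisible by a prescribed prime power

We want orbit sizes divisible by $a=p^z$. A linear system would contain the zero sequence, whose orbit has size $1$. So we make the system affine.

**Lemma 5.2.** Let $p$ be prime, $w\ge1$, $u=ac$ with $a=p^z$, $z\ge1$, $p\nmid c$. Suppose $wa/p\le m<wu$, and $\ell-1\le\varphi(a)$ for every prime $\ell\mid c$. Then there is a $(w,m)$-system over $\mathbb F_p$ all of whose $\sigma$-orbit sizes are divisible by $a$ and divide $u$.

*Proof.* Let $M=\lfloor m/w\rfloor$ and $f=m-wM\in[0,w-1]$. Then $a/p\le M\le ac-1$. Choose $1=c_0\mid c_1\mid\dots\mid c_g=c$ with $c_i/c_{i-1}=\ell_i$ prime, and put $D_i=c_i-c_{i-1}=c_{i-1}(\ell_i-1)$.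

**Step 1.** *To find a polynomial of degree exactly $M$ with enough factors $X-1$, we write $M$ in terms of the available degrees.* Claim: the set
$$S_i=\Big\{e_0+\sum_{j=1}^ie_jD_j:\ a/p\le e_0\le a-1,\ 0\le e_j\le a\Big\}$$
equals the integer interval $[a/p,\,ac_i-1]$. For $i=0$ this is clear. For $i\ge1$ we have $S_i=\bigcup_{e=0}^a(eD_i+S_{i-1})$, where by induction $S_{i-1}$ is an interval with
$$|S_{i-1}|=ac_{i-1}-a/p\ \ge\ c_{i-1}(a-a/p)=c_{i-1}\varphi(a)\ \ge\ c_{i-1}(\ell_i-1)=D_i$$
elements. Consecutive translates therefore leave no gap, and the union is $[a/p,\ aD_i+ac_{i-1}-1]=[a/p,\ ac_i-1]$. With $i=g$ we get $M=e_0+\sum_{j=1}^ge_jD_j$ with exponents in these ranges.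

**Step 2.** *To define the system.* Put
$$\Theta_0=X-1,\qquad \Theta_i=\frac{X^{c_i}-1}{X^{c_{i-1}}-1}\ (1\le i\le g),\qquad h=\prod_{i=0}^g\Theta_i^{e_i}\in\mathbb F_p[X].$$
Then $h$ is monic of degree $M$ with constant term $\pm1$. Let $\mathcal A\subset\mathbb F_p^w$ be a coset, different from the code itself, of a consecutive code of dimension $f$; it exists since $f<w$. Then $0\notin\mathcal A$, and any $f$ cyclically consecutive coordinates give a bijection $\mathcal A\to\mathbb F_p^f$. So the $w$-periodic extensions of the vectors in $\mathcal A$ form a $(w,f)$-system $\mathcal S'$. By Lemma 5.1, $\mathcal S=\{s:h(\sigma)s\in\mathcal S'\}$ is a $(w,wM+f)=(w,m)$-system.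

**Step 3.** *To bound orbit sizes from above.* As $h(\sigma)s$ is $w$-periodic, $(\sigma-1)h(\sigma)s=0$. Since $\prod_{i=0}^g\Theta_i=X^c-1$, $e_0+1\le a$ and $e_j\le a$, the polynomial $(X-1)h$ divides $(X^c-1)^a=X^{ac}-1=X^u-1$. So $\sigma^us=s$, and orbit sizes divide $u$.

**Step 4.** *To show that they are divisible by $a$.* Suppose an orbit size is not. Being a divisor of $ac$, it divides $(a/p)c$, so $(\sigma^c-1)^{a/p}s=\sigma^{(a/p)c}s-s=0$ for $s$ in the orbit. Together with $(\sigma-1)h(\sigma)s=0$ this shows that $s$ is killed by $G(\sigma)$, where $G=\gcd\big((X^c-1)^{a/p},(X-1)h\big)$. As $p\nmid c$, $X^c-1$ is squarefree, so the $\Theta_i$ are squarefree and pairwise coprime. Hence $G$ contains $X-1$ with multiplicity at most $a/p\le e_0$, and each irreducible factor of $\Theta_i$, $i\ge1$, with multiplicity at most $e_i$. So $G\mid h$, and $h(\sigma)s=0$. But $0\notin\mathcal A$: a contradiction. $\square$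

**Example 5.3.** Let $p=3$, $w=1$, $m=3$, $u=6$, so $a=3$, $c=2$, $M=3$, $f=0$. Write $3=e_0+e_1$ with $e_0=2$, $e_1=1$. Then $h=(X-1)^2(X+1)=X^3-X^2-X+1$, and with $\mathcal A=\{1\}$ the system is given by
$$s_{t+3}=s_{t+2}+s_{t+1}-s_t+1\quad\text{over }\mathbb F_3.$$
Its cycles are $000121$, $022201$, $021112$ of length $6$ and $002$, $011$, $122$ of length $3$. They contain all $3\cdot6+3\cdot3=27$ words once, and all lengths are divisible by $3$ and divide $6$.

### A counter with carry inside the sequence

Lemma 5.2 needs $M\ge a/p$. If $M<a/p$ and we again pull back a system of order $1$, now through $(X-1)^M$, then $(\sigma-1)^{M+1}s=0$ with $M+1\le p^{z-1}$, so the orbit sizes divide $p^{z-1}$: too short. So we pull back a system that already counts up to $p^z$.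

**Lemma 5.4.** Let $p$ be prime, $w\ge1$, $m=wM+f$ with $1\le f\le w$, $M\ge1$, $z\ge1$, $p^{z-1}\ge M+1$ and $z\le\max(f,w-f)$. Then there is a $(w,m)$-system over $\mathbb F_p$ of order $p^z$.

*Proof.* Put $N=p^{z-1}$. Then $N+M+1\le2N\le p^z$. It suffices to find a $(w,m)$-system in which all $\sigma$-periods are multiples of $p^z$ and $(\sigma-1)^{N+M+1}s=0$ for all members $s$: then $\sigma^{p^z}s-s=(\sigma-1)^{p^z}s=0$, so all periods equal $p^z$.

**Case (i): $z\le f$.** *Here $f$ channels have room for the counter.* Let $\mathcal S'$ be the $(w,f)$-system of order $p^z$ of Lemma 4.1, and $\mathcal S=\{s:(\sigma-1)^Ms\in\mathcal S'\}$, a $(w,m)$-system by Lemma 5.1. If $\sigma^ks=s$, then $\sigma^k$ fixes $(\sigma-1)^Ms$, so $p^z\mid k$. By Lemma 4.1, $(\sigma-1)^{M+N+1}s=0$.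

**Case (ii): $f<z\le w-f$.** *Now $f$ channels are too few, so we put the counter into sequences with windows of length $w+f$.*

**Step 1.** *To have a recursion all of whose solutions are $w$-periodic.* Let $g_0,\dots,g_{w-1}\in\mathbb F_p^f$ be the columns of the matrix of Lemma 3.1 modulo $p$, indices modulo $w$. As $w>f$ and $g_{i-1},\dots,g_{i-f}$ form a basis,
$$g_i=\sum_{l=1}^f\rho_{i,l}\,g_{i-l},$$
with $\rho_{i,f}\ne0$, because $g_i,\dots,g_{i-f+1}$ are independent. Put $\rho_{t,l}=\rho_{t\bmod w,\,l}$. The recursion $D_t=\sum_l\rho_{t,l}D_{t-l}$ has an $f$-dimensional solution space. The sequences $D_t=\langle g_{t\bmod w},e\rangle$, $e\in\mathbb F_p^f$, are solutions and form a space of dimension $f$, so they are all the solutions, and all solutions are $w$-periodic.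

**Step 2.** *To add a carry mechanism.* Consider sequences $x$ over $\mathbb F_p$ for which $D_t:=x_{t+w}-x_t$ satisfies
$$D_t=\sum_{l=1}^f\rho_{t,l}D_{t-l}+c_t.\tag{4}$$
The correction $c_t$ is a function of $x$, defined as follows. For $0\le k<z$ put
$$Y_k(T)=x_\theta-\sum_{l=1}^f\rho_{\theta,l}x_{\theta-l},\quad \theta=wT+w-1-k;\qquad c_{wT+w-1-k}=[\,Y_{k'}(T)=p-1\text{ for all }k'<k\,].$$
For all other $t$ put $c_t=0$. In particular $c_{wT+w-1}=1$. Since $w-1-k\ge w-z\ge f$, the indices occurring in $Y_k(T)$ lie in $[wT,wT+w-1]$.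

**Step 3.** *To check that the solutions form a $(w,w+f)$-system.* Equation (4) reads
$$x_{t+w}=x_t+\sum_{l=1}^f\rho_{t,l}(x_{t+w-l}-x_{t-l})+c_t.$$
Apart from $c_t$, the right side involves indices in $[t-f,t+w-1]$. The oldest symbol $x_{t-f}$ occurs there only once, with coefficient $-\rho_{t,f}\ne0$. If $t=wT+w-1-k$ with $0\le k<z$, then $c_t$ involves only the $Y_{k'}(T)$ with $k'<k$. Their indices are at least $(t+1)-f$ and at most $wT+w-1\le t+w-1$, so $c_t$ does not involve $x_{t-f}$. So (4) defines a bijection
$$(x_{t-f},\dots,x_{t+w-1})\leftrightarrow(x_{t-f+1},\dots,x_{t+w})$$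
of $\mathbb F_p^{w+f}$ that depends only on $t$ modulo $w$. Any word of length $w+f$, placed at any time, therefore extends to exactly one solution, and $\sigma$ maps solutions to solutions. Call this $(w,w+f)$-system $\mathcal S^\#$.

**Step 4.** *To read off the counter.* By (4) at $t=\theta$, and since $\rho_{\theta+w,l}=\rho_{\theta,l}$,
$$Y_k(T+1)-Y_k(T)=D_\theta-\sum_l\rho_{\theta,l}D_{\theta-l}=c_{wT+w-1-k}.$$
So $Y_k$ is increased by $1$ exactly when all lower $Y_{k'}$ equal $p-1$: $(Y_0,\dots,Y_{z-1})$ is a base-$p$ counter with carry and has exact period $p^z$ in $T$. Hence the $\sigma$-period of every $x\in\mathcal S^\#$ is a multiple of $p^z$.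

**Step 5.** *To find the annihilator.* In $p^k$ consecutive steps the digits below $k$ are all equal to $p-1$ exactly once, so $Y_k$ is increased exactly once. That is, $(\sigma-1)^{p^k}Y_k=1$, with $\sigma$ acting as $T\mapsto T+1$. As $p^k\le N$, $(\sigma-1)^{N+1}Y_k=0$. Since $c_{wT+w-1-k}=((\sigma-1)Y_k)(T)$ and the other $c_t$ vanish, $(\sigma-1)^Nc=0$. The coefficients in (4) are $w$-periodic, so $(\sigma-1)^ND$ satisfies the homogeneous recursion and is $w$-periodic by Step 1: $(\sigma-1)^{N+1}D=0$. As $D=(\sigma-1)x$, we get $(\sigma-1)^{N+2}x=0$.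

**Step 6.** *To reach window length $m$*, put $\mathcal S=\{s:(\sigma-1)^{M-1}s\in\mathcal S^\#\}$. By Lemma 5.1 this is a $(w,\,w(M-1)+w+f)=(w,m)$-system. The periods of its members are multiples of $p^z$, and $(\sigma-1)^{(M-1)+(N+2)}s=(\sigma-1)^{N+M+1}s=0$. $\square$

## 6. Perfect factors over arbitrary alphabets

We prove Theorem 2.3. Let $v\mid d^m$, $v>m$, $d=\prod p^{a_p}$. By Section 1 we need a $(1,m)$-system of order $v$ over $d$ letters.

**Case I: some $v_p>m$.** *Here one prime supplies a clock longer than the window.* Let $v_p=p^z$, $z_1=\min(z,m)$, $w=p^{z_1}$. Since $p^z>m$ and $p^m>m$, we have $w>m$; also $w\mid p^m$. By Theorem 2.4 there is a $PF(w;m)_p$, that is, a $(1,m)$-system of order $w$ over $p$ letters. As $z\le a_pm$, we have $z-z_1\le(a_p-1)m$, so $v/w\mid(d/p)^m$. By Lemma 4.2 there is a $(w,m)$-system of order $v/w$ over $d/p$ letters. Lemma 1.3 combines the two into a $(1,m)$-system of order $v$ over $d$ letters.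

**Case II: all $v_p\le m$.** (Theorem 2.4 is not used.) *No single prime gives a long clock, so we start with a short clock and lengthen it prime by prime.* Choose a prime $q\mid v$ with $\varphi(v_q)$ maximal.

**Step 1.** *To continue from a clock that already contains $v_q$.* Claim: let $w\mid v$ with $v_q\mid w$, and let $U\not\ni q$ be a finite set of primes containing all primes dividing $v/w$. Then there is a $(w,m)$-system of order $v/w$ over $\prod_{p\in U}\mathbb Z_p$.

We use induction on $|U|$. Suppose first $w\ge m$; this includes $U=\emptyset$, where $w=v>m$. For $p\in U$ we have $(v/w)_p\le v_p\le m<p^m$, so $v/w$ divides $\big(\prod_{p\in U}p\big)^m$, and Lemma 4.2 applies.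

Now let $w<m$. Then $v/w>1$. Let $p$ be the largest prime dividing $v/w$ and $a=(v/w)_p=p^z$, $z\ge1$.

*If $wa/p\le m$*, apply Lemma 5.2 with $u=v/w$. This is allowed: $wu=v>m$, and primes $\ell\mid u/a$ satisfy $\ell<p$, so $\ell-1<p-1\le\varphi(a)$. The resulting $(w,m)$-system over $\mathbb F_p$ has orbit sizes $k$ with $a\mid k\mid v/w$. For each such $k$, the primes dividing $v/(wk)$ lie in $U\setminus\{p\}$, and $v_q\mid wk\mid v$. By induction there is a $(wk,m)$-system of order $v/(wk)$ over $\prod_{p'\in U\setminus\{p\}}\mathbb Z_{p'}$. By Lemma 1.3 we obtain a $(w,m)$-system with all orbit sizes $k\cdot v/(wk)=v/w$.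

*If $wa/p>m$*, write $m=wM+f$ with $1\le f\le w$. Here $M\ge1$ as $w<m$, and $p^{z-1}>m/w>M$. So $p^{z-1}\ge M+1\ge2$ and $z\ge2$. To verify the last hypothesis of Lemma 5.4 we use the choice of $q$:
$$2^{z-1}\le p^{z-1}(p-1)=\varphi(p^z)\le\varphi(v_p)\le\varphi(v_q)\le v_q-1\le w-1.$$
Hence $w\ge2^{z-1}+1$ and, as $2^{z-1}$ is even, $\max(f,w-f)\ge\lceil w/2\rceil\ge2^{z-2}+1\ge z$. Lemma 5.4 gives a $(w,m)$-system of order $a$ over $\mathbb Z_p$. By induction there is a $(wa,m)$-system of order $v/(wa)$ over $\prod_{p'\in U\setminus\{p\}}\mathbb Z_{p'}$. Combine them by Lemma 1.3.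

**Step 2.** *To start.* Apply Lemma 5.2 with clock $w=1$, prime $q$, $a=v_q$, $u=v$. This is allowed: $v_q/q\le m<v$, and primes $\ell\mid v/v_q$ satisfy $\ell-1\le\varphi(v_\ell)\le\varphi(v_q)$. We get a $(1,m)$-system over $\mathbb Z_q$ with orbit sizes $k$, $v_q\mid k\mid v$. For each $k$ the Claim, with $w=k$ and $U$ the set of primes of $v$ other than $q$, gives a $(k,m)$-system of order $v/k$. By Lemma 1.3 there is a $(1,m)$-system of order $v$ over $\prod_{p\mid v}\mathbb Z_p$.

**Step 3.** *To use the remaining letters.* Since $v\mid d^m$, $\prod_{p\mid v}p$ divides $d$. As $v>m$, Lemma 4.2 gives a $(v,m)$-system of order $1$ over $d/\prod_{p\mid v}p$ letters. Combine by Lemma 1.3. $\square$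

**Example 6.1.** For $PF(6;3)_6$ we have $v_2=2$, $v_3=3$, so $q=3$, and Step 2 gives the system of Example 5.3. Over a $6$-cycle put any member of a binary $(6,3)$-system of order $1$: eight choices, so $3\cdot8=24$ cycles. Over a $3$-cycle put a binary $(3,3)$-system of order $2$, for instance the sequences $(0,c_1,c_2,1,c_1,c_2)$ of period $6$ and their shifts by $3$: four choices of $(c_1,c_2)$, so $3\cdot4=12$ cycles. In total there are $36=6^3/6$ cycles of length $6$.

## 7. Arrays whose columns are shifts of a system

From here on we place members of a system side by side as columns. The shifts between neighboring columns will be the horizontal information.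

**Lemma 7.1.** Let $\mathcal S$ be a $(w,n)$-system over $A$ of order $R$, $K=|A|^n/R$, $m\ge2$, and suppose $R$ is odd or $K$ is even. With $V=K^mR^{m-1}$ there is an array on $\mathbb Z_{wR}\times\mathbb Z_V$ such that for each $i_0\in\mathbb Z_w$ every $n\times m$ word over $A$ occurs exactly once at a position $(i,j)$ with $i\equiv i_0\pmod w$.

*Proof.* **Step 1.** *To list all combinations of $m$ orbits and $m-1$ relative shifts.* Consider the directed multigraph whose vertices are the $(k_1,\dots,k_{m-1};\delta_1,\dots,\delta_{m-2})$ and whose edges are the $(k_1,\dots,k_m;\delta_1,\dots,\delta_{m-1})$, with $k_i\in\{1,\dots,K\}$, $\delta_i\in\mathbb Z_R$. Such an edge leads from $(k_1,\dots,k_{m-1};\delta_1,\dots,\delta_{m-2})$ to $(k_2,\dots,k_m;\delta_2,\dots,\delta_{m-1})$. Every vertex has in- and outdegree $KR$. From $(k_1,\dots,k_{m-1};\delta_1,\dots,\delta_{m-2})$ one reaches $(k'_1,\dots,k'_{m-1};\delta'_1,\dots,\delta'_{m-2})$ in $m-1$ steps along $k_1\dots k_{m-1}k'_1\dots k'_{m-1}$ and $\delta_1\dots\delta_{m-2}\,0\,\delta'_1\dots\delta'_{m-2}$.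 So the graph is strongly connected. An Eulerian circuit, of length $K^mR^{m-1}=V$, gives cyclic sequences $(k_j),(\delta_j)$, $j\in\mathbb Z_V$, such that the $V$ words $(k_j,\dots,k_{j+m-1};\delta_j,\dots,\delta_{j+m-2})$ are all distinct.

**Step 2.** *To turn relative shifts into shifts.* Each value of $\delta$ occurs $K^mR^{m-2}$ times, so
$$\sum_{j}\delta_j=K^mR^{m-2}\cdot\frac{R(R-1)}2 .$$
This is $0$ modulo $R$: if $R$ is odd, $(R-1)/2$ is an integer; if $K$ is even, $K^m/2$ is. Hence there are $\theta_j\in\mathbb Z_R$, $j\in\mathbb Z_V$, with $\theta_{j+1}-\theta_j=\delta_j$.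

**Step 3.** *To define the array and check it.* Let $s^1,\dots,s^K$ represent the $\sigma$-orbits and let column $j$ be $\mathrm{col}_j=\sigma^{\theta_j}s^{k_j}$; its period divides $wR$. Suppose the windows at $(i_0+wa,j)$ and $(i_0+w\tilde a,\tilde j)$ agree, where $0\le i_0<w$ and $a,\tilde a\in\mathbb Z_R$. For $0\le l<m$ the sequences $\sigma^a\mathrm{col}_{j+l}$ and $\sigma^{\tilde a}\mathrm{col}_{\tilde j+l}$ lie in $\mathcal S$ and have the same $n$-window at $i_0$, so they are equal. So $k_{j+l}=k_{\tilde j+l}$, and, orbits having exactly $R$ elements, $a+\theta_{j+l}=\tilde a+\theta_{\tilde j+l}$ in $\mathbb Z_R$. Differences of neighboring equations give $\delta_{j+l}=\delta_{\tilde j+l}$ for $0\le l\le m-2$. By Step 1, $j=\tilde j$, and then $a=\tilde a$. There are $RV=K^mR^m=|A|^{nm}$ positions in the class of $i_0$, so every word occurs. $\square$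

For instance, the ternary $(1,2)$-system $001,112,220$ has $R=K=3$ and gives, for $m=2$, a $3\times27$ ternary torus with $2\times2$ windows. The parity hypothesis is needed for the closing-up in Step 2: for the cycle $0011$ with $R=4$, $K=1$, $m=2$, the sum is $0+1+2+3=6\not\equiv0\pmod4$.

## 8. Enlarging a torus by further letters

A given torus is a two-dimensional clock for any array paired with it. With a clock in both directions, Section 3 works in both directions at once.

**Lemma 8.1.** Suppose there is an $r_1\times v_1$ torus over $d_1$ letters with $n\times m$ windows, $r_1\ge n$, $v_1\ge m$, and suppose $r_2v_2=d_2^{nm}$. Then there is an $r_1r_2\times v_1v_2$ torus over $d_1d_2$ letters with $n\times m$ windows.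

*Proof.* **Step 1.** *To reduce to prime $d_2$.* Split $d_2$ into primes $p_i$ with multiplicity and write $r_2=\prod r^{(i)}$, $v_2=\prod v^{(i)}$ with $r^{(i)}v^{(i)}=p_i^{nm}$. This is possible by distributing the exponent of each prime in $r_2$. Treat the $p_i$ one after another. So let $d_2=p$, $r_2=p^\alpha$, $v_2=p^\beta$, $\alpha+\beta=nm$.

**Step 2.** *To say what is needed.* It suffices to find $Y:\mathbb Z_{r_1r_2}\times\mathbb Z_{v_1v_2}\to\mathbb Z_p$ whose windows at positions in any fixed class modulo $(r_1,v_1)$ are distinct. Pair $Y$ with the periodically repeated given torus. Its window determines the class, the $Y$-window then determines the position, and there are $r_1r_2v_1v_2=(d_1p)^{nm}$ positions.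

**Step 3.** *To define $Y$.* Let $\tau^k$ ($0\le k<n$, length $r_1$) and $\upsilon^l$ ($0\le l<m$, length $v_1$) be integral $\tau$-families. Call $\alpha$ of the $nm$ cells $(k,l)$ *vertical*. List them with $k$ nondecreasing, and for the $e$-th one ($e=0,1,\dots$) let $b_{kl}(S,T)$ be the $e$-th base-$p$ digit of $S$ modulo $p^\alpha$. List the remaining $\beta$ cells with $l$ nondecreasing, and for the $e$-th one let $b_{kl}(S,T)$ be the $e$-th base-$p$ digit of $T$ modulo $p^\beta$. Put
$$Y(i,j)=\sum_{k,l}b_{kl}\big(\lfloor(i-k)/r_1\rfloor,\lfloor(j-l)/v_1\rfloor\big)\,\tau^k_i\,\upsilon^l_j ,$$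
which is periodic modulo $r_1p^\alpha$ in $i$ and modulo $v_1p^\beta$ in $j$.

**Step 4.** *To read a position from a window.* Let $i=r_1S+i'$, $j=v_1T+j'$ with $0\le i'<r_1$, $0\le j'<v_1$, where $i',j'$ are known. By Lemma 3.3(a), applied in both directions to each term, and by (3),
$$Y(i-\kappa,j-\lambda)=\sum_{k,l}b_{kl}(S-[k>i'],\,T-[l>j'])\,\tau^k_{i-\kappa}\,\upsilon^l_{j-\lambda}\qquad(0\le\kappa<n,\ 0\le\lambda<m).$$
By (T2) for both families, the window with last row $i$ and last column $j$ determines all the numbers $b_{kl}(S-[k>i'],T-[l>j'])$. The vertical cells with $k\le i'$ come first in their list. So the vertical cells give the lower digits of $S$ and the higher digits of $S-1$, and Lemma 3.4 gives $S$ modulo $p^\alpha$. The other cells give $T$ modulo $p^\beta$ in the same way. $\square$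

For example, a ternary $3\times27$ torus with $2\times2$ windows and $d_2=2$, $r_2=16$, $v_2=1$ give a torus of size $48\times27$ over six letters, although there is no binary $16\times1$ torus.

## 9. Two primes that are long in opposite directions

The size $16\times81$ has no prime that is long in both directions, so Lemma 8.1 has nothing to start from. The following proposition provides the starting tori.

**Proposition 9.1.** Let $p<q$ be primes, $n,m\ge2$, $\beta,\eta\ge0$, $p^\beta\le m$, $q^\eta\le n$. There is an $r\times v$ de Bruijn torus with $n\times m$ windows over $pq$ letters, where $r=p^{nm-\beta}q^\eta$, $v=p^\beta q^{nm-\eta}$.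

Put $R=q^\eta$, an odd number. Note $\beta\le m-1$, since $p^\beta\le m\le2^{m-1}\le p^{m-1}$; likewise $\eta\le n-1$. Letters are pairs $(X,Y)\in\mathbb Z_p\times\mathbb Z_q$. The information will pass back and forth:

1. the $X$-window shows a color for each row, which gives $i$ modulo $w=p^n$;
2. knowing this, the $Y$-window gives $(i,j)$ modulo $(W,L)$, where $W=wR$ and $L=q^{nm-\eta}$;
3. knowing this, the $X$-window gives $(i,j)$.

The difficulty is that row $i$ of $X$ must show a color that stays the same along the row, must also carry $p$-adic information, and must close up after $v=Lp^\beta$ columns, where $L$ is a power of the other prime. In this section we treat $(p,m)\ne(2,2)$.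

**Step 1.** *To split the $m$-words into $p$ colors so that one can move freely within a color.* Let $N=p^{m-1}$; since $(p,m)\neq(2,2)$, $N\ge3$. Let $\delta:\mathbb Z_N\to\mathbb Z_p$ be a de Bruijn cycle of order $m-1$, rotated so that $\delta_0=\dots=\delta_{m-2}=0$. Each letter occurs $p^{m-2}$ times, so the sum of $\delta$ is $p^{m-2}\cdot p(p-1)/2$. This is $0$ modulo $p$ if $p$ is odd, and also if $p=2$, $m\ge3$. (For $p=m=2$ it equals $1$, and the construction breaks down here.) So there is $y:\mathbb Z_N\to\mathbb Z_p$ with $y_{t+1}-y_t=\delta_t$ and $y_0=0$, and then $y_0=\dots=y_{m-1}=0$. Put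
$$\mathrm{wd}(a,t)=(y_t+a,\dots,y_{t+m-1}+a),\qquad a\in\mathbb Z_p,\ t\in\mathbb Z_N.$$
This is a bijection $\mathbb Z_p\times\mathbb Z_N\to\mathbb Z_p^m$: the differences of a word form an $(m-1)$-word of $\delta$ and give $t$, and then the first letter gives $a$. Call $a$ the *color* of the word.

**Step 2.** *To have two possible moves that keep the color.* Consider the permutations of $\mathbb Z_N$
$$F_0(t)=t+1;\qquad F_1(0)=0,\quad F_1(-1)=1,\quad F_1(t)=t+1\text{ otherwise}.$$
So $F_1=F_0\kappa$, where $\kappa$ is the transposition $(0\ \,{-1})$. For $\epsilon\in\{0,1\}$, the word $\mathrm{wd}(a,F_\epsilon(t))$ arises from $\mathrm{wd}(a,t)$ by deleting the first letter and appending one. For $F_0$ this is clear. For $F_1$ it needs checking at $t=0$ and $t=-1$ only: $\mathrm{wd}(a,0)=a^m$ can follow itself, and $\mathrm{wd}(a,-1)$ ends in $a^{m-1}$ while $\mathrm{wd}(a,1)$ begins with $a^{m-1}$, since $y_0=\dots=y_{m-1}=0$.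

**Lemma 9.2.** For $L\ge N(N-1)$ every permutation $\pi$ of $\mathbb Z_N$ is $F_{\epsilon_L}\cdots F_{\epsilon_1}$ for suitable $\epsilon_t\in\{0,1\}$.

*Proof.* Moving all factors $F_0$ to the left, the product becomes $F_0^L\,\kappa_L^{\epsilon_L}\cdots\kappa_1^{\epsilon_1}$ with
$$\kappa_t=F_0^{-(t-1)}\kappa F_0^{t-1}=(-(t-1)\ \ {-t}).$$
Write $P_u=-u$, so $\kappa_t$ swaps $P_{t-1}$ and $P_t$, indices modulo $N$. In each *pass* of $N$ consecutive steps $t=Nc+1,\dots,Nc+N$ we may therefore use any subset of the swaps $s_u=(P_{u-1}\ P_u)$, $u=1,\dots,N-1$, in this temporal order; in the last step of a pass, which would swap $P_{N-1}$ and $P_0$, we put $\epsilon=0$. Using exactly $s_{x+1},\dots,s_y$ realizes the permutation $s_y\cdots s_{x+1}$, which maps $P_x$ to $P_y$ and fixes all $P_u$ with $u>y$ (for $x=y$ it is the identity).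

Let $\rho=F_0^{-L}\pi$. In pass $1$ realize a $g_1$ that moves $\rho^{-1}(P_{N-1})$ to $P_{N-1}$; then $\rho g_1^{-1}$ fixes $P_{N-1}$. In pass $2$ the point $(\rho g_1^{-1})^{-1}(P_{N-2})$ is some $P_x$ with $x\le N-2$; realize a $g_2$ that moves it to $P_{N-2}$ and fixes $P_{N-1}$. Then $\rho g_1^{-1}g_2^{-1}$ fixes $P_{N-1}$ and $P_{N-2}$. Continuing, after $N-1$ passes $\rho g_1^{-1}\cdots g_{N-1}^{-1}$ fixes $P_{N-1},\dots,P_1$, hence is the identity, so $\rho=g_{N-1}\cdots g_1$. Put $\epsilon_t=0$ in the remaining $L-N(N-1)$ steps. $\square$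

**Step 3.** *To see that the lemma applies with $L=q^{nm-\eta}$; here $p<q$ is used.* We have $L\ge q^{nm}/n$, and $q^{(n-2)m}\ge9^{n-2}\ge n/2$, so
$$L\ge q^{2m}/2\ge q^{2m-2}>p^{2m-2}=N^2.$$

**Step 4.** *To choose row colors and sizes.* Let $w=p^n\ge n$ and let $c:\mathbb Z_w\to\mathbb Z_p$ be a de Bruijn cycle of order $n$. Put $W=wR$ and $\gamma=n(m-1)-\beta\ge0$. Then $r=Wp^\gamma$ and $v=Lp^\beta$.

**Step 5.** *To construct $Y$, readable once $i$ modulo $w$ is known.* Take a $(w,n)$-system of order $R=q^\eta$ over $\mathbb Z_q$ (Lemma 4.1). In Lemma 7.1, with $R$ odd, we have $K=q^{n-\eta}$ and $V=q^{(n-\eta)m+\eta(m-1)}=q^{nm-\eta}=L$. So we get $Y$ on $\mathbb Z_W\times\mathbb Z_L$ such that for each $i_0$ modulo $w$ every $q$-ary $n\times m$ word occurs exactly once at positions with $i\equiv i_0\pmod w$. Extend $Y$ periodically to $\mathbb Z_r\times\mathbb Z_v$.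

**Step 6.** *To construct $X$.* Let $\tau^k$ ($0\le k<n$) be an integral $\tau$-family of length $W$. For $S$ modulo $p^\gamma$ use mixed radix with radices $N,\dots,N$ ($n-1$ times) and $p^{m-1-\beta}$ for the top digit; the product is $p^{(n-1)(m-1)+m-1-\beta}=p^\gamma$. Let $b_k(S)\in\mathbb Z_N$ be the class of $\mathrm{dig}_k(S)$, $0\le k<n$. For $i\in\mathbb Z_r$ and $T\in\mathbb Z_{p^\beta}$ put
$$\mu_i=\sum_{k=0}^{n-1}\tau^k_i\,b_k\big(\lfloor(i-k)/W\rfloor\big)\in\mathbb Z_N,\qquad \mu_i(T)=\mu_i+T\,\tau^{n-1}_i\,p^{m-1-\beta}.$$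
The second is well defined because $p^\beta p^{m-1-\beta}=N$. Let $\pi$ be translation by $p^{m-1-\beta}$ on $\mathbb Z_N$ and $g_i=\tau^{n-1}_i$. Then $\mu_i(T+1)=\pi^{g_i}\mu_i(T)$, and $g_i$ depends only on $i$ modulo $W$. By Lemma 9.2, for each $i$ modulo $W$ fix $\epsilon^{(i)}\in\{0,1\}^L$ with
$$F_{\epsilon^{(i)}_L}\cdots F_{\epsilon^{(i)}_1}=\pi^{g_i}.$$
For $j=LT+j'$, $0\le j'<L$, put
$$\mathrm{pos}_i(j)=F_{\epsilon^{(i)}_{j'}}\cdots F_{\epsilon^{(i)}_1}\big(\mu_i(T)\big),\qquad X(i,j)=\text{first letter of }\mathrm{wd}(c_i,\mathrm{pos}_i(j)).$$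
Within a block, $\mathrm{pos}_i(j+1)=F_\epsilon(\mathrm{pos}_i(j))$ for some $\epsilon$. At the end of a block, applying the last move gives $\pi^{g_i}\mu_i(T)=\mu_i(T+1)$, which is the value of $\mathrm{pos}_i$ at the start of the next block; and $T$ lives modulo $p^\beta$. So the relation holds for all $j\in\mathbb Z_v$. By Step 2, the $m$-window of row $i$ starting at column $j$ is exactly $\mathrm{wd}(c_i,\mathrm{pos}_i(j))$, of color $c_i$.

**Step 7.** *To show that, for known $i$ modulo $W$ and $j$ modulo $L$, the $X$-window in rows $i-n+1,\dots,i$ and columns $j,\dots,j+m-1$ determines $(i,j)$.* It determines $\mathrm{pos}_{i-\lambda}(j)$ for $0\le\lambda<n$. The $\epsilon$'s are known and the $F$'s are permutations, so we know $\mu_{i-\lambda}(T)$. Write $i=WS+i'$, $0\le i'<W$. By (2) and (3),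
$$\mu_{i-\lambda}(T)=\sum_{k=0}^{n-1}\tau^k_{i-\lambda}\Big(b_k(S-[k>i'])+[k=n-1]\,T\,p^{m-1-\beta}\Big),\qquad0\le\lambda<n.$$
By (T2) we know $b_k(S-[k>i'])$ for $k<n-1$ and $b_{n-1}(S-[n-1>i'])+Tp^{m-1-\beta}\in\mathbb Z_N$. In the latter the top digit lies in $[0,p^{m-1-\beta})$, so its residue modulo $p^{m-1-\beta}$ gives the digit, and then we get $T$ modulo $p^\beta$. By Lemma 3.4, $S$ modulo $p^\gamma$ is determined. Hence $i$ and $j$ are.

**Step 8.** *To conclude.* Suppose two positions carry the same window of pairs. The colors of the rows of the $X$-window form an $n$-word of the de Bruijn cycle $c$ and give $i$ modulo $w$. Then the $Y$-window gives $(i\bmod W,\ j\bmod L)$ by Step 5. Then the $X$-window gives $(i,j)$ by Step 7. So all $rv=(pq)^{nm}$ windows are distinct, and each word occurs exactly once. This proves Proposition 9.1 for $(p,m)\ne(2,2)$.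

## 10. Binary first coordinates and windows of width two

Now let $p=m=2$, so $q$ is odd and $\beta\in\{0,1\}$. Coloring the rows of $X$ failed in Step 1 of Section 9, so we color the *columns of $Y$* instead. The order of information is: colors of the two $Y$-columns, then $X$, then $Y$.

Put $r_2=2^{2n-\beta}$, so $r=r_2R$ and $v=2^\beta q^{2n-\eta}$. Let $2^\kappa$ be the least power of $2$ exceeding $n$. Then $2^\kappa\le2n\le2^{2n-1}$, so $2^\kappa\mid r_2$.

**Step 1.** *To construct columns whose color can be read at any unknown time.* We construct a $(1,n)$-system $\mathcal Y$ over $\mathbb F_q$ and an $E$-invariant coloring $\chi:\mathcal Y\to\mathbb Z_q$ with all classes $\mathcal Y_a$ of size $q^{n-1}$, such that all $E$-orbit sizes $\ell$ satisfy $R\mid\ell\mid2^\kappa R$.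

The polynomials $X^{2^i}+1$, $0\le i<\kappa$, have product $(X^{2^\kappa}-1)/(X-1)$. By binary expansion, products of distinct ones among them have every degree in $[0,2^\kappa-1]$, an interval that contains $[0,n]$.

*If $\eta=0$:* let $g_1$ be such a product of degree $n-1$ and $\mathcal Y=\{y:(E-1)g_1(E)y=0\}$, a $(1,n)$-system by Lemma 5.1 (pull back the zero sequence). Let $\chi(y)$ be the value of the constant sequence $g_1(E)y$. It is $E$-invariant and a nonzero linear functional of the $n$-window, so all classes have $q^{n-1}$ elements. As $(X-1)g_1\mid X^{2^\kappa}-1$, we have $\ell\mid2^\kappa$, and $R=1$.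

*If $\eta\ge1$:* let $e=R-1\le n-1$, let $g_1$ be such a product of degree $n-e$, and $\mathcal Y=\{y:(E-1)^eg_1(E)y=1\}$, a $(1,n)$-system by Lemma 5.1 (pull back the constant sequence $1$). Then $(E-1)^Rg_1(E)y=0$, and $(X-1)^Rg_1$ divides $(X^{2^\kappa}-1)^R=X^{2^\kappa R}-1$, so $\ell\mid2^\kappa R$. The sequence $u=g_1(E)y$ satisfies $(E-1)^{R-1}u=1$, so $(E-1)^Ru=0$ and $E^Ru=u$. Its period is exactly $R$: a smaller one would divide $R/q$, giving $(E-1)^{R/q}u=0$, and as $R/q\le R-1$ this contradicts $(E-1)^{R-1}u=1$. So $R\mid\ell$.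

For the coloring, the $q^e$ sequences $u$ with $(E-1)^eu=1$ form $q^e/R=q^{e-\eta}$ cycles, and $e-\eta=q^\eta-1-\eta\ge1$. So the number of cycles is divisible by $q$; color them with $q$ colors equally often, and let $\chi(y)$ be the color of the cycle of $u=g_1(E)y$. This is $E$-invariant. The map from $n$-windows of $y$ to $e$-windows of $u$ is linear, and surjective because $g_1$ is monic, so each $u$ comes from $q^{n-e}$ sequences $y$. Hence each class has $q^{e-1}q^{n-e}=q^{n-1}$ elements.

**Step 2.** *To parametrize the color classes so that shifting by $r_2$ is a translation.* Each orbit size is $\ell=R2^i$ with $2^i\mid r_2$. As $R$ is odd, every $E^{r_2}$-orbit has size $\ell/\gcd(\ell,r_2)=R$. Let $Q'=q^{n-1-\eta}$ and $B=\mathbb Z_R\times\mathbb Z_{Q'}$. Each $\mathcal Y_a$ consists of $q^{n-1}/R=Q'$ orbits of $E^{r_2}$, so there are bijections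
$$\psi_a:B\to\mathcal Y_a\quad\text{with}\quad\psi_a(x+(1,0))=E^{r_2}\psi_a(x).$$
An $n$-window of $y\in\mathcal Y$ at an unknown time $t$ determines $E^ty\in\mathcal Y$, hence $\chi(E^ty)=\chi(y)$.

**Step 3.** *To choose column colors and sizes.* Let $w'=q^2$, let $c:\mathbb Z_{w'}\to\mathbb Z_q$ be a de Bruijn cycle of order $2$, and put $W'=w'2^\beta$. Then $v=W'q^\gamma$ with $\gamma=2n-2-\eta\ge0$.

**Step 4.** *To construct $X$, readable once $j$ modulo $w'$ is known.* Take a $(w',2)$-system over $\mathbb Z_2$ of order $2^\beta$ (Lemma 4.1) and apply the transpose of Lemma 7.1, with vertical window length $n\ge2$. Here $K=2^{2-\beta}$ is even, and the length is $K^n(2^\beta)^{n-1}=2^{2n-\beta}=r_2$. This gives $X$ on $\mathbb Z_{r_2}\times\mathbb Z_{W'}$ such that for each $j_0$ modulo $w'$ every binary $n\times2$ word occurs exactly once at columns $j\equiv j_0\pmod{w'}$. Extend periodically.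

**Step 5.** *To find a $\tau$-family that represents the constant $1$ conveniently.* Let $\Lambda=\mathbb Z/q^h$ with $h\ge1$ and $q^h$ annihilating $B$. Define $t:\mathbb Z_{W'}\to\Lambda$ as $0,1,0,1,\dots$, except that for $W'$ odd $t_{W'-1}=2$. All cyclic differences $t_{i+1}-t_i$ lie in $\{1,-1,-2\}$, and $t_{-1}\in\{1,2\}$; all these are units because $q$ is odd. Put
$$\tau^1_i=t_i,\qquad\tau^0_i=1-t_i/t_{-1}.$$
This is a $\tau$-family of length $W'$ and dimension $2$. (T1) holds, as $\tau^0_0=1$, $\tau^0_{-1}=0$, $\tau^1_1=1$, $\tau^1_0=0$. (T2) holds, as $\tau^0_i\tau^1_{i-1}-\tau^0_{i-1}\tau^1_i=t_{i-1}-t_i$ is a unit. Moreover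
$$1=\tau^0_i+\lambda_1\tau^1_i\ \text{ for all }i,\qquad\lambda_1=t_{-1}^{-1}.\tag{5}$$

**Step 6.** *To construct $Y$.* As $q^\gamma=Q'\cdot RQ'$, write $T$ modulo $q^\gamma$ as $T=T_0+Q'T_1$ with $0\le T_0<Q'$, $0\le T_1<RQ'$. Put $b_0(T)=(0,T_0)\in B$ and $b_1(T)=\iota(T_1)$ with a bijection $\iota:[0,RQ')\to B$. For $j\in\mathbb Z_v$ let
$$\nu_j=\sum_{k=0,1}\tau^k_j\,b_k\big(\lfloor(j-k)/W'\rfloor\big)\in B,$$
and let column $j$ of $Y$ be the sequence $\psi_{c_j}(\nu_j)$. Its period divides $2^\kappa R$, which divides $r_2R=r$.

**Step 7.** *To show that, for known $i$ modulo $r_2$ and $j$ modulo $W'$, the $Y$-window with first row $i$ and columns $j-1,j$ determines $(i,j)$.* Write $i=r_2S+i_0$ with $0\le i_0<r_2$, $S\in\mathbb Z_R$, and $j=W'T+j'$ with $0\le j'<W'$. For $\lambda\in\{0,1\}$, column $j-\lambda$ of the window is the $n$-window at time $i_0$ of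
$$E^{r_2S}\psi_{c_{j-\lambda}}(\nu_{j-\lambda})=\psi_{c_{j-\lambda}}(\nu_{j-\lambda}+(S,0)).$$
The colors $c_{j-\lambda}$ are known, so we know $\nu_{j-\lambda}+(S,0)$. By (2), (3) and (5),
$$\nu_{j-\lambda}+(S,0)=\tau^0_{j-\lambda}\big(b_0(T)+(S,0)\big)+\tau^1_{j-\lambda}\big(b_1(T-[1>j'])+\lambda_1(S,0)\big),\qquad\lambda=0,1.$$
By (T2) we know $b_0(T)+(S,0)=(S,T_0)$, hence $S$ and $T_0$. Then we know $b_1(T-[1>j'])$ as well, that is, the upper digit of $T$ or of $T-1$. Lemma 3.4 gives $T$ modulo $q^\gamma$.

**Step 8.** *To conclude.* From a window of pairs, the colors of its two $Y$-columns give $j$ modulo $w'$. Then the $X$-window gives $(i\bmod r_2,\ j\bmod W')$ by Step 4. Then the $Y$-window gives $(i,j)$ by Step 7. So all $rv=(2q)^{2n}$ windows are distinct, which completes the proof of Proposition 9.1. $\square$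

With $n=2$, $q=3$, $\beta=\eta=0$ this produces the torus of size $16\times81$ on which the prime-by-prime product got stuck.

## 11. Sufficiency of the three conditions

Assume conditions 1–3 of Theorem 2.2 and let $a_p$ be the exponent of the prime $p$ in $d$.

**The case $n=1$ or $m=1$.** Let $n=1$. If $v=m=1$, then $r=d$, and a column containing every symbol once is a torus. If $v>m$, then $v\mid d^m$, and the $r=d^m/v$ cycles of a $PF(v;m)_d$ (Theorem 2.3), taken as rows, form a torus. The case $m=1$ is the transpose.

From now on $n,m\ge2$, so $r>n$ and $v>m$. For each prime $p\mid d$ we have $r_pv_p=p^{a_pnm}\ge2^{nm}>nm$, so $r_p>n$ or $v_p>m$.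

**Case 1: some prime $p\mid d$ has $r_p>n$ and $v_p>m$.** *We cut out of $r_p\times v_p$ a $p$-ary torus and enlarge it.* Let $r_p=p^x$, $v_p=p^y$, $x+y=a_pnm$, and let $x_0,y_0$ be least with $p^{x_0}>n$, $p^{y_0}>m$. Then $x_0\le n$, $y_0\le m$, $x_0\le x$, $y_0\le y$. Put $x_1=\min(x,nm-y_0)$ and $y_1=nm-x_1$.

As $n,m\ge2$ gives $nm\ge n+m$, we have $nm-y_0\ge nm-m\ge n\ge x_0$, so $x_0\le x_1\le x$. Clearly $y_1\ge y_0$. Also $y_1\le y$: either $x_1=x$ and $y_1=nm-x\le a_pnm-x=y$, or $x_1=nm-y_0$ and $y_1=y_0\le y$. So $r_1=p^{x_1}>n$ and $v_1=p^{y_1}>m$ satisfy $r_1v_1=p^{nm}$, $r_1\mid r$, $v_1\mid v$. By Theorem 2.4 there is an $r_1\times v_1$ torus over $p$ letters with $n\times m$ windows. Apply Lemma 8.1 with $d_2=d/p$ and the factors $r/r_1$, $v/v_1$, whose product is $(d/p)^{nm}$.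

**Case 2: no prime does.** Then every prime $p\mid d$ is of *type $\mathcal R$* ($r_p>n$, $v_p\le m$) or of *type $\mathcal C$* ($r_p\le n$, $v_p>m$). Theorem 2.4 is not used in this case.

*(a) Both types occur.* Choose one prime of each type. Transposing the problem interchanges the types, so we may assume that $p$ is of type $\mathcal R$, $q$ of type $\mathcal C$, and $p<q$. Put $p^\beta=v_p\le m$ and $q^\eta=r_q\le n$. Proposition 9.1 gives an $r_1\times v_1$ torus over $pq$ letters with $r_1=p^{nm-\beta}q^\eta$, $v_1=p^\beta q^{nm-\eta}$. To apply Lemma 8.1 we check its hypotheses: $r_1\ge p^{nm}/m>n$ and $v_1\ge q^{nm}/n>m$; $r_1\mid r$ because $r_p=p^{a_pnm-\beta}$ and $r_q=q^\eta$; $v_1\mid v$ because $v_p=p^\beta$ and $v_q=q^{a_qnm-\eta}$; and $(r/r_1)(v/v_1)=(d/pq)^{nm}$. Lemma 8.1 with $d_2=d/(pq)$ gives the required torus.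

*(b) All primes are of type $\mathcal C$.* *Now all $r_p$ are short, and we use columns from a perfect factor.* For all $p\mid d$ we have $r_p\le n<p^n$, so $r\mid d^n$; and $r>n$. By Theorem 2.3, Case II of its proof with $(r,n)$ in place of $(v,m)$, there is a $(1,n)$-system of order $r$ over $d$ letters. Let $K=d^n/r$. If $r$ is even, then $2\mid d$, and the $2$-part of $r$ is at most $n<2^n$, so $K$ is even. Hence Lemma 7.1 applies with $w=1$ and $R=r$. It gives an $r\times V$ torus with $V=K^mr^{m-1}=d^{nm}/r=v$.

*(c) All primes are of type $\mathcal R$.* This is the transpose of (b).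

Together with the necessity shown in Section 2, this proves Theorem 2.2. $\blacksquare$
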